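\title{Smooth $C_p$-spheres of invariant topological complexity at most two}

\begin{abstract}
Let the cyclic group $C_p$ of prime order act smoothly on $S^n$ with non-empty, path connected fixed point set $F$. We prove that $S^n$ is $C_p$-homotopy equivalent to the unit sphere of an orthogonal representation if and only if its invariant topological complexity is at most $2$. Both conditions are also equivalent to $\mathsf{TC}(F)\le 2$, and to $F$ being homotopy equivalent to a sphere. Products of zero-divisors in ordinary cohomology reduce the main implication to simply connected $(2d+1)$-manifolds whose only intermediate homology is $H_d=\mathbb Z/2$. For $d\ge 3$ we show that such a manifold has $\mathsf{TC}\ge 3$, by a trace computation in the stable homotopy category which rests on the fact that the identity of the mod $2$ Moore spectrum has order four.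
\end{abstract}

\section{Introduction}

Let $X$ be a space and $PX=X^{[0,1]}$ its free path space. A \emph{motion planner} on a subset $U\subset X\times X$ is a continuous section over $U$ of the map $PX\to X\times X$, $\gamma\mapsto(\gamma(0),\gamma(1))$: a rule that continuously assigns to $(x,y)\in U$ a path from $x$ to $y$. The \emph{topological complexity} $\mathsf{TC}(X)$ is the least $k\ge 0$ such that $X\times X$ is covered by $k+1$ open sets with motion planners, and $\infty$ if there is no such $k$. This is the reduced normalization, in which a contractible space has $\mathsf{TC}=0$. In the same normalization, the Lusternik--Schnirelmann category $\operatorname{cat}(X)$ is the least $k$ such that $X$ is covered by $k+1$ open sets whose inclusions into $X$ are null-homotopic. A motion planner on $U$ contracts $\{x:(x,x_0)\in U\}$ to the point $x_0$, so $\operatorname{cat}(X)\le\mathsf{TC}(X)$.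

Now let a group $G$ act on $X$. The group $G\times G$ acts on $X\times X$, but the endpoint map $PX\to X\times X$ is equivariant only for the diagonal action. The full symmetry is restored if a path is allowed one jump inside an orbit. Put
\[
\mathcal P X=PX\times_{X/G}PX=\{(\gamma,\delta)\in PX\times PX : G\gamma(1)=G\delta(0)\},
\]
with the action $(g,h)\cdot(\gamma,\delta)=(g\gamma,h\delta)$ of $G\times G$. The map
\[
\pi\colon\mathcal PX\to X\times X,\qquad \pi(\gamma,\delta)=(\gamma(0),\delta(1)),
\]
is $G\times G$-equivariant. The \emph{invariant topological complexity} $\mathsf{TC}^G(X)$, in the sense of Lubawski and Marzantowicz, is the least $k\ge0$ such that $X\times X$ is covered by $k+1$ open $G\times G$-invariant sets, each of which admits a continuous $G\times G$-equivariant section of $\pi$; it is $\infty$ if there is no such $k$. For the trivial group $\mathsf{TC}^G=\mathsf{TC}$, because one can concatenate $\gamma$ and $\delta$, and conversely pair a path with the constant path at its end.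

From now on $G=C_p$ is the cyclic group of prime order $p$. A \emph{smooth $G$-sphere} is the sphere $S^n$ with a smooth action of $G$. A \emph{linear $G$-sphere} is the unit sphere $S(V)$ of an orthogonal representation $V$ of $G$. Two $G$-spaces $X,Y$ are \emph{$G$-homotopy equivalent} if there are $G$-maps $f\colon X\to Y$ and $f'\colon Y\to X$ such that $f'f$ and $ff'$ are homotopic to the identities through $G$-maps. We answer the following question, which comes from Grant's paper \cite{Grant}.

\begin{quote}
\emph{Let $S^n$ be a smooth $C_p$-sphere whose fixed point set is non-empty and path connected. Is it true that $S^n$ is $C_p$-homotopy equivalent to a linear $C_p$-sphere if and only if $\mathsf{TC}^{C_p}(S^n)\le 2$?}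
\end{quote}

Two elementary observations, proved in Section~\ref{sec:planners}, explain the bound. A linear sphere with non-empty connected fixed point set has $\mathsf{TC}^G\le2$, by planning all motions through one fixed point. And an equivariant section restricts to a motion planner on the fixed point set $F$, so $\mathsf{TC}(F)\le\mathsf{TC}^G(S^n)$. The fixed point set of a linear sphere is a sphere, whereas for a smooth sphere Smith theory says only that $F$ has the mod $p$ homology of a sphere. The question therefore asks, in the first place, whether $\mathsf{TC}(F)\le2$ forces such a manifold $F$ to be a homotopy sphere. One expects so: if $F$ has homology at a prime $q\ne p$, Poincar\'e duality produces non-zero cup products mod $q$, and cup products bound $\mathsf{TC}$ from below. The expectation is correct, but in one family of cases the product that should give the bound carries a factor $2$ and the classes involved have order $2$. Most of the work lies there.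

\begin{theorem}\label{thm:main}
Let $S^n$ be a smooth $C_p$-sphere whose fixed point set $F$ is non-empty and path connected, and let $m=\dim F$. The following are equivalent:
\begin{enumerate}
\item[(1)] $S^n$ is $C_p$-homotopy equivalent to a linear $C_p$-sphere;
\item[(2)] $\mathsf{TC}^{C_p}(S^n)\le 2$;
\item[(3)] $\mathsf{TC}(F)\le 2$;
\item[(4)] $F$ is homotopy equivalent to $S^m$.
\end{enumerate}
\end{theorem}

The equivalence of (1) and (2) answers the question affirmatively. We prove $(1)\Rightarrow(2)\Rightarrow(3)$ in Section~\ref{sec:planners}. Section~\ref{sec:zerodiv} sets up the lower bound for $\mathsf{TC}$ by zero-divisors, with coefficients in spectra, and shows the main computation in its smallest cases. Sections~\ref{sec:fixed} and~\ref{sec:moore} prove $(3)\Rightarrow(4)$, and Section~\ref{sec:linear} proves $(4)\Rightarrow(1)$ by equivariant obstruction theory.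

\section{Invariant motion planners}\label{sec:planners}

We write $\gamma*\delta$ for the concatenation of paths and $\bar\gamma$ for the reverse path.

\begin{lemma}\label{lem:invariance}
If $X$ and $Y$ are $G$-homotopy equivalent, then $\mathsf{TC}^G(X)=\mathsf{TC}^G(Y)$.
\end{lemma}

\begin{proof}
Let $f\colon X\to Y$ and $f'\colon Y\to X$ be $G$-maps and $H$ a $G$-homotopy from $\mathrm{id}_X$ to $f'f$. The track $H_x$ is a path from $x$ to $f'f(x)$ with $H_{gx}=gH_x$. If $(\gamma,\delta)$ is an equivariant section over $U\subset Y\times Y$, then
\[
(x,y)\longmapsto\bigl(H_x*f'\gamma(fx,fy),\ f'\delta(fx,fy)*\bar H_y\bigr)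
\]
is an equivariant section over $(f\times f)^{-1}U$. Hence $\mathsf{TC}^G(X)\le\mathsf{TC}^G(Y)$, and the roles can be exchanged.
\end{proof}

\begin{lemma}\label{lem:fixed}
For every $G$-space $X$ we have $\mathsf{TC}(X^G)\le\mathsf{TC}^G(X)$.
\end{lemma}

\begin{proof}
An equivariant section over $U$ sends a point of $U\cap(X^G\times X^G)$, which is fixed by $G\times G$, to a pair $(\gamma,\delta)$ fixed by $G\times G$. Then $\gamma$ and $\delta$ are paths in $X^G$, where orbits are points, so $\gamma(1)=\delta(0)$. The paths $\gamma*\delta$ form a motion planner for $X^G$ on $U\cap(X^G\times X^G)$.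
\end{proof}

\begin{proposition}\label{prop:linear}
Let $V$ be an orthogonal representation of $G$ with $\dim V^G\ge2$. Then $\mathsf{TC}^G(S(V))\le2$.
\end{proposition}

\begin{proof}
We route every motion through a fixed point. Choose $v\in S(V^G)$ and, as $S(V^G)$ is path connected, a path $\eta$ in $S(V^G)$ from $-v$ to $v$. For $x\ne -v$ let $c_0(x)$ be the minimal geodesic from $x$ to $v$. For $x\neq v$ let $c_1(x)$ be the minimal geodesic from $x$ to $-v$ followed by $\eta$. Both depend continuously on $x$, and $c_i(gx)=gc_i(x)$ because $G$ acts by isometries fixing $\pm v$ and $\eta$. Wherever it is defined, $(x,y)\mapsto(c_i(x),\overline{c_j(y)})$ is an equivariant section of $\pi$, since the first path ends and the second begins at $v$.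

The four choices of $(i,j)$ give four open sets. To cover with three, we shrink the two mixed sets until they are disjoint. Put $\alpha=|x+v|$ and $\beta=|y+v|$. These functions are $G\times G$-invariant with values in $[0,2]$; $c_0(x)$ is defined where $\alpha>0$ and $c_1(x)$ where $\alpha<2$, and likewise for $y$ and $\beta$. Let
\[
U_0=\{\alpha>0,\ \beta>0\},\qquad U_1=\{\alpha<\beta\}\sqcup\{\alpha>\beta\},\qquad U_2=\{\alpha<2,\ \beta<2\}.
\]
These sets are open and invariant. They cover, since a point with $\alpha=\beta$ lies in $U_0$ if $\alpha>0$ and in $U_2$ if $\alpha=0$. Use $(i,j)=(0,0)$ on $U_0$ and $(1,1)$ on $U_2$. On $\{\alpha<\beta\}$ we have $\alpha<2$ and $\beta>0$, so $(1,0)$ is available, and on $\{\alpha>\beta\}$ so is $(0,1)$.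
\end{proof}

\begin{proof}[Proof of $(1)\Rightarrow(2)\Rightarrow(3)$]
A $G$-homotopy equivalence $S^n\simeq S(V)$ restricts to a homotopy equivalence $F\simeq S(V)^G=S(V^G)$. So $S(V^G)$ is non-empty and path connected, that is, $\dim V^G\ge2$. Lemma~\ref{lem:invariance} and Proposition~\ref{prop:linear} give (2), and Lemma~\ref{lem:fixed} gives (3).
\end{proof}

\begin{remark}
The implication $(1)\Rightarrow(2)$ needs both hypotheses on $F$. If $\dim V^G=1$, the fixed point set is $S^0$, no path joins its two points, and $\mathsf{TC}^G(S(V))=\infty$ by Lemma~\ref{lem:fixed}. For an empty fixed point set, consider the antipodal action of $C_2$ on $S^n$. Projecting $\gamma$ and $\delta$ to the orbit space and concatenating turns an equivariant section over $U$ into a motion planner on the image of $U$ in $\mathbb RP^n\times\mathbb RP^n$. So $\mathsf{TC}^{C_2}(S^n)\ge\mathsf{TC}(\mathbb RP^n)$, and $\mathsf{TC}(\mathbb RP^n)\ge n$ by Lemma~\ref{lem:zd} below, because $(1\otimes x-x\otimes1)^n$ contains the term $1\otimes x^n\neq0$ for the generator $x\in H^1(\mathbb RP^n;\mathbb Z/2)$.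
\end{remark}

\section{Zero-divisors}\label{sec:zerodiv}

Farber's lower bound says that if $\mathsf{TC}(X)\le k$, then any $k+1$ cohomology classes of $X\times X$ that restrict to zero on the diagonal have zero product. We need this for coefficients in a spectrum without any multiplication, so we let products take values in smash products.

\subsection*{Conventions} We work in the stable homotopy category and suppress $\Sigma^\infty$. Thus $[X,W]$ is the abelian group of stable maps from a pointed CW complex or spectrum $X$ to a spectrum $W$, the sphere spectrum is $S$, and $X_+$ is $X$ with a disjoint base point, so that $(X\times Y)_+=X_+\wedge Y_+$. Composition and smash product of maps are biadditive. A spectrum $W$ is \emph{$c$-connective} if $\pi_iW=0$ for $i<c$; a pointed complex whose cells other than the base point have dimension at least $c$ is an example. We use four standard facts.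
\begin{enumerate}
\item[(S1)] If $X$ is a finite complex of dimension less than $c$ and $W$ is $c$-connective, then $[X,W]=0$.
\item[(S2)] If $W$ is $a$-connective and $W'$ is $b$-connective, then $W\wedge W'$ is $(a+b)$-connective.
\item[(S3)] If $f\colon W\to W'$ has $c$-connective cofiber $C$ and $X$ is a finite complex with $\dim X+1<c$, then $f_*\colon[X,W]\to[X,W']$ is bijective. This follows from (S1) and the exact sequence $[\Sigma X,C]\to[X,W]\to[X,W']\to[X,C]$.
\item[(S4)] For every $W$ and $k$ there is a truncation $W\to\tau_{\le k}W$ which is an isomorphism on $\pi_i$ for $i\le k$, with $\pi_i\tau_{\le k}W=0$ for $i>k$. Its cofiber is $(k+2)$-connective.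
\end{enumerate}

For classes $z_i\in[X_+,E_i]$, $0\le i\le k$, define the product
\[
z_0z_1\cdots z_k=(z_0\wedge\dots\wedge z_k)\circ\operatorname{diag}\ \in\ [X_+,E_0\wedge\dots\wedge E_k].
\]
It is multilinear and natural in $X$. It is not commutative, but since the diagonal is invariant under permutations, permuting the factors of the target permutes the letters of the word: for instance the swap $E_0\wedge E_1\to E_1\wedge E_0$ carries $z_0z_1$ to $z_1z_0$. For a commutative ring $R$ we have $H^i(X;R)=[X_+,\Sigma^iHR]$, and the cup product is this product followed by the multiplication of the Eilenberg--Mac Lane spectrum $HR$. A \emph{zero-divisor} is a class $z\in[(X\times X)_+,E]$ whose restriction along the diagonal $\Delta\colon X\to X\times X$ is zero. Every $u\in[X_+,E]$ gives one, namely $\bar u=\mathrm{pr}_2^*u-\mathrm{pr}_1^*u$; in cohomology $\bar u=1\otimes u-u\otimes1$.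

\begin{lemma}\label{lem:zd}
Let $X$ be a compact triangulable space with $\mathsf{TC}(X)\le k$, and let $z_i\in[(X\times X)_+,E_i]$, $0\le i\le k$, be zero-divisors. Then $z_0\cdots z_k=0$. In particular every cup product of $k+1$ zero-divisors in $H^*(X\times X;R)$ vanishes.
\end{lemma}

\begin{proof}
Let $U_0,\dots,U_k$ be an open cover with motion planners $s_i$. Triangulate $X\times X$ so finely that each closed simplex lies in some $U_i$, and let $K_i$ be the union of the closed simplices contained in $U_i$. The homotopy $(x,y)\mapsto(x,s_i(x,y)(t))$ joins $\Delta\circ\mathrm{pr}_1$ to the inclusion $K_i\to X\times X$, so $z_i$ restricts to zero on $K_i$. By the cofiber sequence $(K_i)_+\to(X\times X)_+\xrightarrow{q_i}(X\times X)/K_i$ we can write $z_i=z_i'q_i$. Then $z_0\cdots z_k$ factors through $(q_0\wedge\dots\wedge q_k)\circ\operatorname{diag}$. This map of spaces is constant, since every point lies in some $K_i$.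
\end{proof}

The conclusion of the lemma is homotopy invariant, so it may be used for any CW complex homotopy equivalent to $X$. When $H^*(X;R)$ is computed by a finite complex of free $R$-modules with zero differential, or $R$ is a field, we identify $H^*(X\times X;R)$ with $H^*(X;R)\otimes_RH^*(X;R)$, with product $(a\otimes b)(a'\otimes b')=(-1)^{|b||a'|}aa'\otimes bb'$.

\begin{example}\label{ex:square}
If $u$ is a cohomology class of even degree with $u^2=0$, then
\[
\bar u^2=1\otimes u^2-2\,u\otimes u+u^2\otimes1=-2\,u\otimes u .
\]
For an even-dimensional sphere and integer coefficients this gives $\mathsf{TC}\ge2$, hence $\mathsf{TC}=2$ by Proposition~\ref{prop:linear} with trivial action. With $\mathbb Z/2$ coefficients the bound is invisible.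
\end{example}

\begin{example}\label{ex:cube}
Let $x$ generate $H^2(\mathbb CP^2;\mathbb Z)$, and put $a=x\otimes1$, $b=1\otimes x$. Then $\bar x^3=(b-a)^3=3\,x^2\otimes x-3\,x\otimes x^2\ne0$, so $\mathsf{TC}(\mathbb CP^2)\ge3$. Restrict to $\mathbb CP^2\times S^2$, where $S^2$ is what remains when the top cell is removed. There $b^2=0$ and $a^3=0$, and only the three words $aab+aba+baa$ survive. The coefficient $3$ counts these words.

The count has a basis-free form. Let $V$ be a free module with basis $e_1,\dots,e_r$ and dual basis $e_i^*$, and let $D=\sum u\otimes v\in V\otimes V$ be symmetric. Think of $V$ as the reduced homology of a manifold with its top cell removed and of $D$ as the part in $V\otimes V$ of the diagonal image of the fundamental class; for $\mathbb CP^2$ we have $r=1$ and $D=e_1\otimes e_1$. The three words correspond to the map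
\[
V\to V^{\otimes3},\qquad w\longmapsto\sum\,(u\otimes v\otimes w+u\otimes w\otimes v+w\otimes u\otimes v).
\]
Take the trace over the last factor: set $w=e_i$, apply $e_i^*$ to the last factor, and sum over $i$. The three terms give $r\sum u\otimes v$, $\sum u\otimes v$ and $\sum v\otimes u$, in total $(r+2)D$. So if the three words add up to zero, then $(r+2)D=0$. For $\mathbb CP^2$ this is the coefficient $3$. In a graded setting $r$ becomes an Euler characteristic; in the critical case below there is one generator in each of two adjacent degrees, the Euler characteristic is $0$, and the trace is $2D$. Section~\ref{sec:moore} carries out this computation in a category in which $2D\ne0$.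
\end{example}

\section{The fixed point set}\label{sec:fixed}

Smith theory states that the fixed point set of a smooth $C_p$-action on $S^n$ has the mod $p$ homology of a sphere $S^r$, where $S^{-1}=\emptyset$. It is here, and in Section~\ref{sec:linear}, that the order of the group must be prime. Smoothness gives the following additional structure.

\begin{lemma}\label{lem:structure}
In the situation of Theorem~\ref{thm:main}, $F$ is a closed connected smooth submanifold of dimension $m\ge1$ with the mod $p$ homology of $S^m$. Let $\nu$ be its normal bundle. Then $TF\oplus\nu$ is stably trivial, and $G$ acts on each fiber $\nu_x$ without non-zero fixed vectors. If $p$ is odd, $\nu$ admits a complex structure and $F$ is orientable.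
\end{lemma}

\begin{proof}
Choose a $G$-invariant Riemannian metric. At $x\in F$ the exponential map is equivariant, so near $x$ it identifies $F$ with $(T_xS^n)^G$. Hence $F$ is a submanifold, $T_xF=(T_xS^n)^G$, and $\nu_x^G=0$. Also $TF\oplus\nu=TS^n|_F$ is stably trivial.

Let $p$ be odd and $g$ a generator. The operator $A=dg-dg^{-1}$ on $\nu$ is skew-adjoint. It is invertible: $Aw=0$ gives $dg^2w=w$, and $g^2$ generates $G$, so $w=0$. Then $-A^2$ is positive definite and $J=A(-A^2)^{-1/2}$ satisfies $J^2=-1$. Thus $\nu$ is complex, and $w_1(F)=w_1(\nu)=0$.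

A point does not have the mod $p$ homology of any sphere, so $m\ge1$. Since $F$ is $\mathbb Z/p$-orientable for every $p$, we have $H_m(F;\mathbb Z/p)\ne0$, and therefore $r=m$.
\end{proof}

Call a manifold \emph{$d$-critical}, for $d\ge2$, if it is closed, smooth, simply connected, of dimension $2d+1$, and its only non-zero integral homology outside degrees $0$ and $2d+1$ is $H_d=\mathbb Z/2$. We shall use the minimal cell structure: a simply connected complex with finitely generated homology, written as a direct sum of cyclic groups, is homotopy equivalent to a CW complex with one $i$-cell for each cyclic summand of $H_i$ and one further $(i+1)$-cell for each finite cyclic summand of $H_i$.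

\begin{proposition}\label{prop:reduction}
Let $F$ be a closed connected smooth manifold of dimension $m\ge3$ with the mod $p$ homology of $S^m$ and with $\mathsf{TC}(F)\le2$. Then either $F\simeq S^m$, or $p$ is odd and $F$ is $d$-critical for some $d\ge2$.
\end{proposition}

\begin{proof}
\emph{Step 1: $F$ is simply connected.} Dranishnikov, Katz and Rudyak \cite{DKR} proved that a closed connected manifold of dimension at least $3$ with $\operatorname{cat}\le2$ has free fundamental group. This applies since $\operatorname{cat}(F)\le\mathsf{TC}(F)\le2$. A free group of rank $\rho$ has $H_1(-;\mathbb Z/p)$ of dimension $\rho$, and $H_1(F;\mathbb Z/p)=0$, so $\pi_1(F)=1$. In particular $F$ is orientable.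

For $0<i<m$ the group $H_i(F;\mathbb Z)\otimes\mathbb Z/p$ embeds in $H_i(F;\mathbb Z/p)=0$, so $H_i(F;\mathbb Z)$ is finite of order prime to $p$. If all these groups vanish, the Hurewicz theorem gives a map $S^m\to F$ that is an isomorphism on homology, and $F\simeq S^m$ by Whitehead's theorem. Assume that they do not all vanish.

\emph{Step 2: the intermediate homology is one cyclic group in the middle degree.} Let $q$ be a prime dividing the order of $H_i(F;\mathbb Z)$ for some $0<i<m$, and let $k=\mathbb Z/q$. As $H_1(F;\mathbb Z)=0$ and $H_{m-1}(F;\mathbb Z)\cong H^1(F;\mathbb Z)=0$, we have $2\le i\le m-2$. The terms $\operatorname{Hom}(H_i,k)$ and $\operatorname{Ext}(H_i,k)$ of the universal coefficient theorem show that $H^i(F;k)\ne0$ and $H^{i+1}(F;k)\ne0$. Choose $0\neq x\in H^i(F;k)$ and, by Poincar\'e duality, $y\in H^{m-i}(F;k)$ such that $\omega=xy$ generates $H^m(F;k)$. Then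
\[
\bar x\bar y=1\otimes\omega-(-1)^{|x||y|}y\otimes x-x\otimes y+\omega\otimes1 .
\]
Let $w\in H^j(F;k)$ with $0<j<m$, and multiply by $\bar w=1\otimes w-w\otimes1$. A term whose left factor is $1$, $x$, $y$ or $w$ has left degree less than $m$, and $\omega w=0$. The remaining terms are $\omega\otimes w$, $\pm yw\otimes x$ and $\pm xw\otimes y$. So the component of $\bar x\bar y\bar w$ in $H^m\otimes H^j$ is $\omega\otimes(w+\lambda x+\lambda'y)$ with $\lambda,\lambda'\in k$, where $\lambda=0$ unless $j=|x|$ and $\lambda'=0$ unless $j=|y|$. It vanishes by Lemma~\ref{lem:zd}, so $w$ lies in the span of $x$ and $y$.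

Thus $x,y$ span $\bigoplus_{0<j<m}H^j(F;k)$. Since $H^i$ and $H^{i+1}$ are both non-zero, both are one-dimensional and $|y|=i+1$, that is, $m=2i+1$. Hence $i=d:=(m-1)/2\ge2$ for every choice of $q$ and $i$. Moreover $\operatorname{Hom}(H_d(F;\mathbb Z),k)$ embeds in the one-dimensional space $H^d(F;k)$, so the $q$-primary part of $H_d(F;\mathbb Z)$ is cyclic for every $q$. Therefore the only intermediate homology is $H_d(F;\mathbb Z)=\mathbb Z/N$ with $N>1$ and $p\nmid N$.

\emph{Step 3: $N=2$.} Field coefficients cannot tell $N=2$ from $N=4$, so we take $R=\mathbb Z/N$. The minimal cell structure has one cell in each of the dimensions $0,d,d+1,2d+1$, and the $(d+1)$-cell is attached by a map of degree $\pm N$. Over $R$ the cellular differential is zero. So $H^*(F;R)$ and $H_*(F;R)$ are free of rank one in these degrees and dual to each other. Let $x$ generate $H^d(F;R)$. By Poincar\'e duality $x\cap[F]$ generates $H_{d+1}(F;R)$; let $y\in H^{d+1}(F;R)$ be the dual generator. Then $\langle xy,[F]\rangle=\pm1$, so $\omega=xy$ generates $H^{2d+1}(F;R)$. Also $x^2=0$ and $y^2=0$, because $d+1<2d<2d+1<2d+2$.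

One of $x,y$ has even degree; call it $u$ and the other $u'$, so that $uu'=\omega$. By Example~\ref{ex:square},
\[
\bar u^2\,\overline{u'}=-2(u\otimes u)(1\otimes u'-u'\otimes1)=-2\,u\otimes\omega+2\,\omega\otimes u .
\]
This vanishes by Lemma~\ref{lem:zd}. As $u\otimes\omega$ and $\omega\otimes u$ are part of an $R$-basis, $2=0$ in $\mathbb Z/N$, so $N=2$. Since $p\nmid N$, the prime $p$ is odd.
\end{proof}

It remains to exclude critical manifolds. Changing the coefficient ring in Step 3 does not help: for any $R$ the groups $H^d(F;R)=\operatorname{Hom}(\mathbb Z/2,R)$ and $H^{d+1}(F;R)=R/2R$ are killed by $2$. Nor does category help: $F\simeq P\cup e^{2d+1}$ with $P=S^d\cup_2e^{d+1}$ a suspension, so $\operatorname{cat}(P)\le1$, and attaching a cell raises the category by at most one. We treat $d=2$ and $d\ge3$ by different means.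

For $d=2$ critical manifolds exist. The homotopy sequence of $SO(3)\to SU(3)\to SU(3)/SO(3)$ shows that the $5$-manifold $SU(3)/SO(3)$ has $\pi_1=0$ and $\pi_2=\mathbb Z/2$, and Poincar\'e duality gives $H_3=H_4=0$. But a $2$-critical manifold cannot be a fixed point set, and this is where the complex structure on $\nu$ is needed.

\begin{lemma}\label{lem:d2}
In the situation of Theorem~\ref{thm:main} with $p$ odd, $F$ is not $2$-critical.
\end{lemma}

\begin{proof}
Suppose it is. The total Stiefel--Whitney class of the complex bundle $\nu$ is the mod $2$ reduction of its total Chern class. By universal coefficients $H^2(F;\mathbb Z)=H^4(F;\mathbb Z)=0$, and $H^j(F;\mathbb Z)=0$ for $j>5$. So $w(\nu)=1$, and $w(F)=w(\nu)^{-1}=1$ because $TF\oplus\nu$ is stably trivial. Lusztig, Milnor and Peterson \cite{LMP} proved that a closed oriented manifold $Z$ of dimension $4k+1$ satisfies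
\[
\sum_i\dim H_{2i}(Z;\mathbb Z/2)-\sum_i\dim H_{2i}(Z;\mathbb Q)\equiv w_2w_{4k-1}[Z]\pmod 2 .
\]
For $Z=F$ the first sum is $2$ (degrees $0$ and $2$), the second is $1$ (degree $0$), and the right side is $0$. This is a contradiction.
\end{proof}

For larger $d$ characteristic classes do not suffice. Let $d\ge3$ be odd. The unit tangent bundle of $S^{d+1}$ is an $S^d$-bundle over $S^{d+1}$ with Euler number $2$, so it is $d$-critical by the Gysin sequence. It is cut out of $\mathbb R^{d+2}\times\mathbb R^{d+2}$ by the three equations $|x|^2=1$, $|v|^2=1$, $\langle x,v\rangle=0$ with independent gradients, so its tangent bundle is stably trivial. What excludes such manifolds is the following bound, proved in the next section.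

\begin{proposition}\label{prop:critical}
Let $d\ge3$ and let $F$ be a closed simply connected smooth $(2d+1)$-manifold whose only integral homology outside degrees $0$ and $2d+1$ is $H_d(F;\mathbb Z)=\mathbb Z/2$. Then $\mathsf{TC}(F)\ge3$.
\end{proposition}

\begin{proof}[Proof of $(3)\Rightarrow(4)$]
Use Lemma~\ref{lem:structure}. If $m=1$, then $F$ is a circle. If $m=2$, then $F$ is a closed connected surface with $H_1(F;\mathbb Z/p)=0$, orientable if $p$ is odd; by the classification of surfaces $F=S^2$. If $m\ge3$, Proposition~\ref{prop:reduction} applies, and its second alternative is excluded by Lemma~\ref{lem:d2} for $d=2$ and by Proposition~\ref{prop:critical} for $d\ge3$.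
\end{proof}

\section{The Moore spectrum and a partial trace}\label{sec:moore}

We prove Proposition~\ref{prop:critical} by running Example~\ref{ex:cube} with the module $V$ replaced by the spectrum $P=S^d\cup_2e^{d+1}$ itself. Stably $P=\Sigma^dM$, where $M=S^0\cup_2e^1$ is the mod $2$ Moore spectrum, the cofiber of $2\colon S^0\to S^0$. We need a group in which $D$ lives and $2D\ne0$, a trace, and a class on $F$ that plays the role of $x$.

The stable homotopy category is symmetric monoidal under $\wedge$ with unit $S$; we suppress associativity and unit isomorphisms. The symmetry $\tau_{X,Y}\colon X\wedge Y\to Y\wedge X$ is natural and satisfies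
\[
\tau_{Y,X}\tau_{X,Y}=1,\qquad\tau_{S,X}=1_X,\qquad\tau_{X\wedge Y,Z}=(\tau_{X,Z}\wedge1_Y)(1_X\wedge\tau_{Y,Z}).
\]
A finite spectrum $P$ has a Spanier--Whitehead dual $P^\vee$ with maps $\mathrm{coev}\colon S\to P\wedge P^\vee$ and $\mathrm{ev}\colon P^\vee\wedge P\to S$ satisfying the triangle identity $(1_P\wedge\mathrm{ev})(\mathrm{coev}\wedge1_P)=1_P$. One has $[P,W]\cong\pi_0(W\wedge P^\vee)$, the functor $P\mapsto P^\vee$ is additive and reverses cofiber sequences, and $(S^k)^\vee=S^{-k}$.

\begin{lemma}\label{lem:Z4}
$[M,M]\cong\mathbb Z/4$. Consequently $\pi_0(P\wedge P^\vee)\cong\mathbb Z/4$ and $\pi_{2d+1}(P\wedge P)\cong\mathbb Z/4$ for $P=\Sigma^dM$.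
\end{lemma}

\begin{proof}
Consider $S^0\xrightarrow{2}S^0\to M\to S^1\xrightarrow{2}S^1$. From $\pi_0S=\mathbb Z$ and $\pi_1S=\mathbb Z/2$ we get $\pi_0M=\mathbb Z/2$ and $\pi_1M=\mathbb Z/2$. Mapping the sequence into $M$, and noting that $2$ acts as zero on both groups, we get an exact sequence $0\to\pi_1M\to[M,M]\to\pi_0M\to0$. So $[M,M]$ has order $4$.

Suppose $2\cdot1_M=0$. The cofiber of $2\cdot1_M=1_M\wedge2$ is $M\wedge M$, which would then be $M\vee\Sigma M$. The mod $2$ cohomology of each summand lies in two adjacent degrees, so $Sq^2$ would vanish. But let $a\in H^0(M;\mathbb Z/2)$ be the generator. Then $Sq^1a\ne0$, since $Sq^1$ is the Bockstein and the cell is attached by degree $2$, and the Cartan formula gives $Sq^2(a\otimes a)=Sq^1a\otimes Sq^1a\neq0$. Hence $1_M$ has order $4$ and generates $[M,M]$.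

Now $\pi_0(P\wedge P^\vee)\cong[P,P]\cong[M,M]$. Dualizing the cofiber sequence shows that $M^\vee$ is the fiber of $2\colon S^0\to S^0$, so $M^\vee\simeq\Sigma^{-1}M$, and $\pi_{2d+1}(P\wedge P)=\pi_1(M\wedge M)=\pi_0(M\wedge M^\vee)\cong[M,M]$.
\end{proof}

Put $\mathrm{ev}'=\mathrm{ev}\circ\tau_{P,P^\vee}\colon P\wedge P^\vee\to S$ and $T=\tau_{P,P}$. The \emph{partial trace} of $g\colon X\wedge P\to Y\wedge P$ is the composite
\[
\operatorname{Tr}(g)\colon X\xrightarrow{1\wedge\mathrm{coev}}X\wedge P\wedge P^\vee\xrightarrow{g\wedge1}Y\wedge P\wedge P^\vee\xrightarrow{1\wedge\mathrm{ev}'}Y .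
\]
It is additive in $g$. Because the smash product is a functor of two variables,
\begin{equation}\label{eq:tr}
\operatorname{Tr}\bigl((h\wedge1_P)\,g\,(h'\wedge1_P)\bigr)=h\operatorname{Tr}(g)\,h',\qquad\operatorname{Tr}(1_W\wedge g)=1_W\wedge\operatorname{Tr}(g).
\end{equation}

\begin{lemma}\label{lem:trace}
Let $P=\Sigma^dM$, let $X$ be a spectrum and let $D\in[X,P\wedge P]$ satisfy $TD=D$. Put
\[
\Psi=(D\wedge1_P)+(1_P\wedge T)(D\wedge1_P)+(T\wedge1_P)(1_P\wedge T)(D\wedge1_P)\ \in\ [X\wedge P,P\wedge P\wedge P].
\]
Then $\operatorname{Tr}(\Psi)=2D$.
\end{lemma}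

\begin{proof}
First, $\operatorname{Tr}(1_P)=\mathrm{ev}'\,\mathrm{coev}\in\pi_0S=\mathbb Z$ is the image of $\mathrm{coev}$ under a homomorphism $\pi_0(P\wedge P^\vee)\cong\mathbb Z/4\to\mathbb Z$, so it is $0$.

Second, $\operatorname{Tr}(T)=1_P$. Naturality of $\tau$ with respect to $\mathrm{coev}$ and the formula for $\tau_{X\wedge Y,Z}$ give
\[
1_P\wedge\mathrm{coev}=\tau_{P\wedge P^\vee,P}\,(\mathrm{coev}\wedge1_P)=(T\wedge1_{P^\vee})(1_P\wedge\tau_{P^\vee,P})(\mathrm{coev}\wedge1_P).
\]
Using $T^2=1$, then $\mathrm{ev}'\tau_{P^\vee,P}=\mathrm{ev}$, then the triangle identity,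
\begin{align*}
\operatorname{Tr}(T)&=(1_P\wedge\mathrm{ev}')(T\wedge1_{P^\vee})(1_P\wedge\mathrm{coev})
=(1_P\wedge\mathrm{ev}')(1_P\wedge\tau_{P^\vee,P})(\mathrm{coev}\wedge1_P)\\
&=(1_P\wedge\mathrm{ev})(\mathrm{coev}\wedge1_P)=1_P .
\end{align*}

By \eqref{eq:tr} the three terms of $\Psi$ have traces $(1_{P\wedge P}\wedge\operatorname{Tr}(1_P))D=0$, $(1_P\wedge\operatorname{Tr}(T))D=D$ and $T(1_P\wedge\operatorname{Tr}(T))D=TD=D$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:critical}]
By the minimal cell structure we may replace $F$ by a complex $P\cup e^{2d+1}$ with $P=S^d\cup_2e^{d+1}$, as long as we use only the conclusion of Lemma~\ref{lem:zd}. Suppose $\mathsf{TC}(F)\le2$.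

\emph{The class $\xi$.} We would like a stable map $F\to P$ extending the identity of $P$. The obstruction is the stable attaching map of the top cell, in $\pi_{2d}P=\pi_dM$, which we do not control. So we kill this group by truncating. Let $Q=\Sigma^d\tau_{\le2}M$ and let $e\colon P\to Q$ be the truncation map. Since $d\ge3$ we have $\pi_{2d}Q=\pi_d\tau_{\le2}M=0$, so $e$ extends to a class $\xi\in[F,Q]$.

Little is lost. Both $P$ and $Q$ are $d$-connective, and the cofiber of $e$ is $(d+4)$-connective by (S4). Write $e^{\wedge j}\colon P^{\wedge j}\to Q^{\wedge j}$ as a composite of $j$ maps, each applying $e$ to one factor. By (S2) each has $(jd+4)$-connective cofiber, and then so does the composite, because the cofibers of $f$, $f'f$, $f'$ form a cofiber sequence. As $\dim F+1=2d+2<2d+4$ and $\dim(F\wedge P)+1=3d+3<3d+4$, fact (S3) gives bijections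
\begin{equation}\label{eq:lift}
(e\wedge e)_*\colon[F,P^{\wedge2}]\to[F,Q^{\wedge2}],\qquad (e^{\wedge3})_*\colon[F\wedge P,P^{\wedge3}]\to[F\wedge P,Q^{\wedge3}].
\end{equation}

\emph{The class $D$.} Let $\delta=(\xi\wedge\xi)\bar\Delta\in[F,Q\wedge Q]$, where $\bar\Delta\colon F\to F\wedge F$ is the reduced diagonal, and let $D\in[F,P\wedge P]$ be the unique class with $(e\wedge e)D=\delta$. Write $T_Q=\tau_{Q,Q}$. The reduced diagonal is symmetric, so $T_Q\delta=\delta$. Then $(e\wedge e)TD=T_Q(e\wedge e)D=\delta$, and $TD=D$ by uniqueness.

\emph{Claim: $2D\ne0$.} Since $P\wedge P$ is $2d$-connective and $\dim\Sigma P=d+2<2d$, again because $d\ge3$, we have $[P,P\wedge P]=[\Sigma P,P\wedge P]=0$. The cofiber sequence $P\to F\to S^{2d+1}\to\Sigma P$ and Lemma~\ref{lem:Z4} give $[F,P\wedge P]\cong\pi_{2d+1}(P\wedge P)\cong\mathbb Z/4$. So it suffices to find a homomorphism $[F,P\wedge P]\to\mathbb Z/2$ that is non-zero on $D$; then $D$ is a generator. Poincar\'e duality provides it. Let $\kappa\colon Q\to\tau_{\le d}Q=\Sigma^dH\mathbb Z/2$ be the bottom truncation and $x=\kappa\xi\in H^d(F;\mathbb Z/2)$. The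 restriction $\kappa e$ of $x$ to $P$ is an isomorphism on $\pi_d$, so it is the generator of $H^d(P;\mathbb Z/2)$, and its $Sq^1$ is non-zero. Hence $x$ and $Sq^1x$ are non-zero, and they generate $H^d(F;\mathbb Z/2)\cong\mathbb Z/2$ and $H^{d+1}(F;\mathbb Z/2)\cong\mathbb Z/2$. By Poincar\'e duality $x\,Sq^1x\ne0$. With $\mu$ the multiplication of $H\mathbb Z/2$, composition with $\mu(\kappa\wedge Sq^1\kappa)(e\wedge e)$ is a homomorphism $[F,P\wedge P]\to H^{2d+1}(F;\mathbb Z/2)\cong\mathbb Z/2$, and it sends $D$ to $\mu(x\wedge Sq^1x)\bar\Delta=x\,Sq^1x$. This proves the claim.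

\emph{The cube of the zero-divisor.} Regard $\xi$ and $e$ as classes on $F_+$ and $P_+$ through the maps $F_+\to F$ and $P_+\to P$ that send the extra point to the base point. By Lemma~\ref{lem:zd}, $\bar\xi^{\,3}=0$ in $[(F\times F)_+,Q^{\wedge3}]$. Restrict to $F\times P$, where $\bar\xi=b-a$ with $a=\mathrm{pr}_F^*\xi$ and $b=\mathrm{pr}_P^*e$, and expand $(b-a)^3$ into eight words. We have $bb=\mathrm{pr}_P^*(ee)$, and $ee$ factors through the reduced diagonal $P\to P\wedge P$, which lies in $[P,P\wedge P]=0$. So $abb=0$ and $bbb=0$, and the words $bab$, $bba$ vanish as permutations of $abb$. Also $aaa=\mathrm{pr}_F^*(\xi\xi\xi)=0$ by (S1), since $\dim F=2d+1<3d$ and $Q^{\wedge3}$ is $3d$-connective. What remains is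
\[
aab+aba+baa=0 .
\]

Let $c\colon(F\times P)_+\to F\wedge P$ be the quotient map. The word $aab$ is $\xi\wedge\xi\wedge e$ applied after the map $(s,t)\mapsto s\wedge s\wedge t$, so
\[
aab=(\delta\wedge e)\,c=e^{\wedge3}(D\wedge1_P)\,c .
\]
Permuting the factors of $Q^{\wedge3}$ gives $aba=(1_Q\wedge T_Q)\,aab$ and $baa=(T_Q\wedge1_Q)\,aba$. Moving the symmetries past $e^{\wedge3}$ by naturality, we obtain
\[
0=aab+aba+baa=e^{\wedge3}\,\Psi\,c
\]
with $\Psi$ as in Lemma~\ref{lem:trace} for $X=F$.

\emph{Conclusion.} The cofiber sequence $S^0\to F_+\to F$ is split by the retraction $F_+\to S^0$, so $F_+\to F$ has a stable right inverse, and so does $P_+\to P$. Their smash product is a right inverse of $c$; hence $e^{\wedge3}\Psi=0$. By \eqref{eq:lift}, $\Psi=0$. Lemma~\ref{lem:trace} gives $2D=\operatorname{Tr}(\Psi)=0$, which contradicts the claim.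
\end{proof}

\begin{remark}
Had we used $\tau_{\le k}M$, the extension $\xi$ would be guaranteed for $k<d$, and the second bijection in \eqref{eq:lift} for $3d+3<3d+k+2$, that is, $k\ge2$. Both hold for some $k$ exactly when $d\ge3$. This is why the case $d=2$ needed the separate argument of Lemma~\ref{lem:d2}.
\end{remark}

\section{Constructing the linear model}\label{sec:linear}

We prove $(4)\Rightarrow(1)$. Write $X$ for the given smooth $G$-sphere $S^n$, and assume $F\simeq S^m$; recall that $m\ge1$. If $m=n$, then $F$ is open and closed in $X$, the action is trivial, and $X=S(\mathbb R^{n+1})$ is linear. Let $m<n$, so that $n\ge2$.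

We use two standard theorems. By Illman's theorem a compact smooth $G$-manifold is a finite $G$-CW complex. The equivariant Whitehead theorem says that a $G$-map of $G$-CW complexes that restricts to a homotopy equivalence on the $H$-fixed points for every subgroup $H$ is a $G$-homotopy equivalence. As $G$ has prime order, we need a $G$-map $S(V)\to X$ that is a homotopy equivalence on fixed points and has degree $\pm1$. Obstruction theory produces maps with the first property. The difficulty is that the behavior on fixed points determines the degree modulo $p$, and the remedy is to adjust $V$.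

Call a smooth $G$-sphere $Y$ of dimension $n$, with a chosen orientation, \emph{admissible} if $Y^G$ is non-empty, connected and of dimension $m$. Its cells are either fixed, forming the subcomplex $Y^G$, or are permuted freely in orbits $G\times D^k$. By invariance of domain all cells have dimension at most $n$, and the fixed ones at most $m<n$. So all $n$-cells are free and $Y^G$ lies in the skeleton $Y_{n-1}$.

The homomorphism $\varepsilon\colon G\to\{\pm1\}$, $\varepsilon(g)=\deg(g\colon Y\to Y)$, is the same for all admissible $Y$. For odd $p$ it is trivial. For $p=2$ and $g\neq1$, the degree of the diffeomorphism $g$ is the sign of $\det dg_x$ at a fixed point $x$; here $dg_x$ is $1$ on $T_xY^G$ and, being an involution without fixed vectors on the normal space by Lemma~\ref{lem:structure}, is $-1$ there. So $\varepsilon(g)=(-1)^{n-m}$.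

\begin{lemma}\label{lem:degree}
Let $Y,Y'$ be admissible.
\begin{enumerate}
\item[(a)] Every map $Y^G\to Y'^G$ extends to a $G$-map $Y\to Y'$.
\item[(b)] If $\varphi,\psi\colon Y\to Y'$ are $G$-maps whose restrictions $\varphi^G,\psi^G\colon Y^G\to Y'^G$ are homotopic, then $\deg\varphi\equiv\deg\psi\pmod p$.
\item[(c)] For every $G$-map $\varphi\colon Y\to Y'$ and $l\in\mathbb Z$ there is a $G$-map $\varphi'$ with $\varphi'^G=\varphi^G$ and $\deg\varphi'=\deg\varphi+pl$.
\end{enumerate}
\end{lemma}

\begin{proof}
To extend a $G$-map over a free orbit $G\times D^k$ it suffices to extend it over $\{1\}\times D^k$ and translate by $G$.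

(a) The obstruction on a free $k$-cell lies in $\pi_{k-1}(Y')$, which is zero for $k\le n$.

For (b) and (c) we compare degrees cell by cell. In each orbit of $n$-cells choose a characteristic map $\Phi_\sigma$ for one cell and put $\Phi_{g\sigma}=g\Phi_\sigma$; this orients the cells so that $g_*\sigma=g\sigma$ on cellular chains. Let $z=\sum_\sigma n_\sigma\sigma$ be the fundamental cycle. Then $n_\sigma=\pm1$, because for a point $y$ in the open cell $\sigma$ the isomorphism $H_n(Y)\to H_n(Y,Y\setminus\{y\})$ sends $z$ to $n_\sigma$ times a generator. Comparing coefficients of $g\sigma$ in $g_*z=\varepsilon(g)z$ gives $n_{g\sigma}=\varepsilon(g)n_\sigma$. Let $\varphi,\psi$ be $G$-maps that agree on $Y_{n-1}$. Then $\varphi\Phi_\sigma$ and $\psi\Phi_\sigma$ agree on $\partial D^n$ and define a map $D^n\cup_\partial D^n\to Y'$, whose degree $\mathrm d(\sigma)$ is the difference class, and $\deg\varphi-\deg\psi=\sum_\sigma n_\sigma\mathrm d(\sigma)$. By equivariance the map for $g\sigma$ is the map for $\sigma$ followed by $g\colon Y'\to Y'$, so $\mathrm d(g\sigma)=\varepsilon(g)\mathrm d(\sigma)$. Since $\varepsilon$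 is the same on $Y$ and $Y'$, the product $n_\sigma\mathrm d(\sigma)$ is constant on each orbit, and
\begin{equation}\label{eq:orbit}
\deg\varphi-\deg\psi=p\sum_{\text{orbits }G\sigma}n_\sigma\mathrm d(\sigma).
\end{equation}

(b) Extend the homotopy $\varphi^G\simeq\psi^G$ to a $G$-homotopy from $\varphi$ to $\psi$ on $Y_{n-1}$. On a free $k$-cell with $k\le n-1$ this asks for an extension of a map $\partial(D^k\times[0,1])\to Y'$, and $\pi_k(Y')=0$. By the equivariant homotopy extension property, $\varphi$ is $G$-homotopic to a map that agrees with $\psi$ on $Y_{n-1}$. Now apply \eqref{eq:orbit}.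

(c) Choose an $n$-cell $\sigma$. Change $\varphi$ in its interior by pinching off an $n$-sphere and mapping it to $Y'$ so that the difference class of the new map and $\varphi$ is $n_\sigma l$, and translate the change over the free orbit $G\sigma$. The new map agrees with $\varphi$ on $Y_{n-1}\supset Y^G$, and by \eqref{eq:orbit} the degree changes by $p\,n_\sigma^2\,l=pl$.
\end{proof}

\begin{proof}[Proof of $(4)\Rightarrow(1)$ for $m<n$]
If $p$ is odd, then $n-m=2k$ with $k\ge1$ by Lemma~\ref{lem:structure}. Let $\chi$ be $\mathbb C$ with a fixed generator of $G$ acting by $e^{2\pi i/p}$, and for $u$ prime to $p$ put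
\[
V_u=\mathbb R^{m+1}\oplus\chi^{\oplus(k-1)}\oplus\chi^u,
\]
with trivial action on $\mathbb R^{m+1}$. If $p=2$, let $V_1$ be the sum of $\mathbb R^{m+1}$ and $n-m$ copies of the sign representation. In all cases $S(V_u)$, with the standard orientation, is admissible with fixed point set $S^m$.

By Lemma~\ref{lem:degree}(a) there are $G$-maps $f\colon S(V_1)\to X$ and $f'\colon X\to S(V_1)$ such that $f^G$ and $f'^G$ are inverse homotopy equivalences between $S^m$ and $F$. Part (b), applied to $ff'$ and $\mathrm{id}_X$, gives $\deg f\cdot\deg f'\equiv1\pmod p$. So $\deg f$ is prime to $p$.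

We next find $u$ and a $G$-map $h\colon S(V_u)\to S(V_1)$ with $h^G=\mathrm{id}$ and $\deg(fh)\equiv1\pmod p$. If $p=2$, then $\deg f$ is odd, and we take $u=1$ and $h=\mathrm{id}$. If $p$ is odd, let $u=\deg f$ and choose $b>0$ with $ub\equiv1\pmod p$. Writing $z$ for the last complex coordinate and $w$ for the others, put $h(w,z)=(w,z^b/|z|^{b-1})$, with $h(w,0)=(w,0)$. This map preserves norms. It is equivariant because $(e^{2\pi iu/p})^b=e^{2\pi i/p}$, and it is the identity on $S^m$. It is an iterated suspension of $z\mapsto z^b$ on the circle, so it has degree $b$, and $\deg(fh)=ub\equiv1$.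

By part (c) there is a $G$-map $S(V_u)\to X$ of degree $1$ that equals $f^G$ on fixed points. A map of degree $1$ between $n$-spheres is a homotopy equivalence, and $f^G$ is one by construction. By the equivariant Whitehead theorem $X$ is $G$-homotopy equivalent to $S(V_u)$. This completes the proof of Theorem~\ref{thm:main}.
\end{proof}

\begin{remark}
The twist by $u$ cannot be avoided. For $p=5$ and $u=2$ the map $h\colon S(V_2)\to S(V_1)$ has degree $b=3$. If a $G$-map $S(V_2)\to S(V_1)$ is a homotopy equivalence on $S^m$, then either it or its composite with a reflection of $\mathbb R^{m+1}$ restricts to a map homotopic to the identity of $S^m$. By Lemma~\ref{lem:degree}(b) its degree is $\pm3$ modulo $5$, never $\pm1$. So $S(V_2)$ and $S(V_1)$ are not $C_5$-homotopy equivalent.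
\end{remark}

\begin{thebibliography}{9}

\bibitem{DKR}
Dranishnikov, Katz and Rudyak, \emph{Small values of the Lusternik--Schnirelmann category for manifolds}, Geom. Topol. \textbf{12} (2008).

\bibitem{Grant}
Mark Grant, \emph{Equivariant topological complexities}, arXiv:2402.01540 (2024).

\bibitem{LMP}
Lusztig, Milnor and Peterson, \emph{Semi-characteristics and cobordism}, Topology \textbf{8} (1969).

\end{thebibliography}
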